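\title{Random submodels and approximate isomorphism of pairs of randomizations}

\begin{abstract}
Let $T$ be an $\aleph_0$-categorical, $\aleph_0$-stable first-order theory in which every interpretable strictly minimal set is disintegrated. We prove that the theory $(T^R)_P$ of beautiful pairs of models of the randomization $T^R$ is approximately $\aleph_0$-categorical, which confirms a conjecture posed by Hanson and Ibarluc\'ia. The separable models of $(T^R)_P$ are coded by measurable families of elementary self-embeddings of the countable model $M_0$ of $T$, and the task is to correct such a family, by automorphisms, so that it fixes each point with probability close to one. For this we show that the lattice of finitely generated algebraically closed sets of $T^{eq}$ is distributive, and we flip independent coins on its join-irreducible elements. This produces a random elementary submodel that contains each given element with high probability and over which $M_0$ is saturated. We also axiomatize $(T^R)_P$, give several conditions equivalent to its approximate $\aleph_0$-categoricity, and show that it is not $\aleph_0$-categorical.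
\end{abstract}

\section{Introduction}\label{sec:intro}

A metric theory can have many separable models and yet have any two of them isomorphic up to an arbitrarily small error. This paper proves a statement of this kind for pairs formed by a structure of random variables and an elementary substructure.

We use continuous (metric) first-order logic. Structures are complete bounded metric spaces, possibly many-sorted; formulas take values in $[0,1]$, connectives are continuous functions, and the quantifiers are $\sup$ and $\inf$; a \emph{condition} is an expression $\varphi=0$, and a theory is a set of conditions without free variables. A theory is $\aleph_0$-categorical if it has one separable model up to isomorphism. Classical logic is the special case in which the metric and the predicates are $\{0,1\}$-valued.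

\subsection*{Randomizations}
Let $\mathcal T$ be the class of $\aleph_0$-categorical, $\aleph_0$-stable classical theories in a countable language; all such theories are taken to be complete with infinite models. For $T\in\mathcal T$ let $M_0$ be the countable model. For a standard probability space $(\Omega,\mu)$, let $L(\Omega,M_0)$ be the set of measurable maps $\Omega\to M_0$ modulo equality almost everywhere. A formula $\varphi$ of $T$ and random variables $x_1,\dots,x_n$ determine the event
\[
[\![\varphi(x_1,\dots,x_n)]\!]=\{\omega: M_0\models\varphi(x_1(\omega),\dots,x_n(\omega))\}.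
\]
The language $\mathcal L^R$ has a main sort, a sort of events, the functions $[\![\varphi(\cdot)]\!]$ from the main sort to events, the Boolean operations, the measure $\mu$, and the metrics $d(x,y)=\mu[\![x\neq y]\!]$ and $d(B,C)=\mu(B\mathbin{\triangle}C)$. We regard $L(\Omega,M_0)$ as an $\mathcal L^R$-structure whose event sort is the measure algebra of $\Omega$ (measurable sets modulo null sets). The \emph{randomization} $T^R$ of Ben Yaacov and Keisler \cite{BK} is a complete $\mathcal L^R$-theory with $L([0,1],M_0)$ among its models. For $\mathcal M\models T^R$ we write $F_{\mathcal M}$ for its algebra of events.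

\subsection*{Pairs}
Let $Q$ be a stable metric theory in a countable language $\mathcal L$. An \emph{elementary pair} of models of $Q$ is a couple $(\mathcal M,\mathcal N)$ with $\mathcal N\preceq\mathcal M\models Q$. It is viewed as a structure in $\mathcal L_P=\mathcal L\cup\{P\}$ by setting $P(x)=d(x,\mathcal N)$, in each sort. The \emph{beautiful pairs}, in the sense of Ben Yaacov, Berenstein and Henson, are the elementary pairs that meet certain saturation requirements, and $Q_P$ is their $\mathcal L_P$-theory. They exist: take $\mathcal N$ sufficiently saturated and $\mathcal M$ a sufficiently saturated elementary extension of it. The only part of the definition that we use is the approximate saturation of $\mathcal M$ over $\mathcal N$ and finite tuples: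
\begin{itemize}
\item[(BP)] if $\bar x$ is a finite tuple of $\mathcal M$ and $p(\bar u,\bar x)$ is a type over $\mathcal N\bar x$ in finitely many variables $\bar u$, then for every $\eta>0$ there are $\bar x',\bar u$ in $\mathcal M$ such that $d(\bar x,\bar x')\le\eta$ and $\bar u$ realizes $p(\cdot,\bar x')$, the parameters from $\mathcal N$ being kept fixed.
\end{itemize}
(If full saturation is required in the definition, then $\bar x'=\bar x$ works.)

For $\varepsilon>0$, an \emph{$\varepsilon$-isomorphism} between elementary pairs $(\mathcal M,\mathcal N)$ and $(\mathcal M',\mathcal N')$ is an $\mathcal L$-isomorphism $\sigma\colon\mathcal M\to\mathcal M'$ such that $|d(x,\mathcal N)-d(\sigma(x),\mathcal N')|\le\varepsilon$ for all $x\in\mathcal M$; for $\mathcal L^R$ we ask this in both sorts. Since $\sup_x|d(x,S)-d(x,S')|$ is the Hausdorff distance between $S$ and $S'$, the condition says that $\sigma(\mathcal N)$ lies within Hausdorff distance $\varepsilon$ of $\mathcal N'$. For a discrete metric and $\varepsilon<1$ this is an isomorphism of pairs, so the notion is of interest only in the metric setting. Two pairs are \emph{approximately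 isomorphic} if they are $\varepsilon$-isomorphic for every $\varepsilon>0$, and $Q_P$ is \emph{approximately $\aleph_0$-categorical} if any two of its separable models are approximately isomorphic.

\subsection*{The problem and the result}
Fix a monster model $\mathfrak C\succeq M_0$ of $T$. Recall that $\mathfrak C^{eq}$ has one sort for each quotient of a power of $\mathfrak C$ by a $\emptyset$-definable equivalence relation. Throughout, $\mathrm{acl}$ is algebraic closure in $\mathfrak C^{eq}$, a \emph{tuple} is a finite tuple of $\mathfrak C^{eq}$, and \emph{interpretable} means definable in $\mathfrak C^{eq}$ with parameters. An infinite definable set is strongly minimal if each of its definable subsets is finite or cofinite. A strongly minimal set $D$ defined over a tuple $o$ is \emph{strictly minimal} if $\mathrm{acl}(o)\cap D=\emptyset$ and $\mathrm{acl}(ox)\cap D=\{x\}$ for all $x\in D$. It is \emph{disintegrated} if $\mathrm{acl}(oX)\cap D=\bigcup_{x\in X}\mathrm{acl}(ox)\cap D$ for all nonempty $X\subseteq D$. Thus a disintegrated strictly minimal set has the closure operation of a pure set, $\mathrm{acl}(oX)\cap D=X$. In contrast,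 if $V$ is an infinite vector space over $\mathbb F_2$, then $V\setminus\{0\}$ is strictly minimal and is not disintegrated, because $a+b\in\mathrm{acl}(a,b)$. Let $\mathcal D\subseteq\mathcal T$ be the class of those $T$ in which every interpretable strictly minimal set is disintegrated.

For which $T\in\mathcal T$ is $(T^R)_P$ approximately $\aleph_0$-categorical? Two results are known:
\begin{itemize}
\item[(K1)] if $T\in\mathcal T\setminus\mathcal D$, then $(T^R)_P$ is not approximately $\aleph_0$-categorical;
\item[(K2)] if $T$ is the theory of infinite sets, then $(T^R)_P$ is approximately $\aleph_0$-categorical.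
\end{itemize}
So membership in $\mathcal D$ is necessary, and it suffices in the simplest case. Since the strictly minimal sets of a theory in $\mathcal D$ have the geometry of a pure set, one may guess that it always suffices. This is the conjecture posed in \cite{HI}, and we prove it.

\begin{theorem}\label{thm:main}
If $T\in\mathcal D$, then $(T^R)_P$ is approximately $\aleph_0$-categorical.
\end{theorem}

The proof has a soft part and a geometric part. Section~\ref{sec:families} attaches an elementary pair to each measurable family of elementary self-embeddings of $M_0$, reduces the comparison of such pairs to finding a suitable random subset of $M_0$, and finds this set by hand in two examples; a third example shows what goes wrong outside $\mathcal D$. Section~\ref{sec:separable} shows that every separable model of $(T^R)_P$ comes from such a family. Sections~\ref{sec:lattice} and~\ref{sec:saturation}, still valid for all $T\in\mathcal T$, identify the property that the random set needs: it should be an elementary submodel over which $M_0$ is saturated. The hypothesis $T\in\mathcal D$ enters only in Section~\ref{sec:distributive}, where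 it gives the distributivity of the lattice of closed sets. Section~\ref{sec:random} builds the random submodel and completes the proof. Section~\ref{sec:complements} contains an axiomatization of $(T^R)_P$ (Theorem~\ref{thm:axioms}), a list of conditions equivalent to $T\in\mathcal D$ (Theorem~\ref{thm:char}), and the fact that ``approximately'' cannot be removed from Theorem~\ref{thm:main} (Corollary~\ref{cor:optimal}).

\section{Families of self-embeddings and three examples}\label{sec:families}

Let $T\in\mathcal T$. We use the following properties of the randomization.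

\begin{theorem}[\cite{BK}]\label{thm:BK}
The theory $T^R$ is complete, has quantifier elimination in $\mathcal L^R$, and is $\aleph_0$-categorical and $\aleph_0$-stable. So every separable model is isomorphic to $L([0,1],M_0)$. In every model of $T^R$ the event algebra is atomless and every event is of the form $[\![u=v]\!]$.
\end{theorem}

Let $\lambda$ be Lebesgue measure, $\Omega_0=[0,1]$, $\Omega=\Omega_0\times[0,1]$ with product measure $\mu$, and $\pi\colon\Omega\to\Omega_0$ the projection; points of $\Omega$ are written $\omega=(\omega_0,t)$. Put $\mathbf M=L(\Omega,M_0)$, a separable model of $T^R$. For $a\in M_0$ let $\hat a$ be the constant random variable. Let $\mathrm{End}(M_0)$ be the set of elementary self-embeddings of $M_0$. A family $g\colon\Omega\to\mathrm{End}(M_0)$ is \emph{measurable} if $\omega\mapsto g_\omega(a)$ is measurable for each $a\in M_0$. For such $g$ and $f\in L(\Omega_0,M_0)$ put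
\[
f^g(\omega)=g_\omega(f(\pi\omega)),
\]
and let $\mathbf N_g$ consist of all $f^g$ in the main sort and all $B\times[0,1]$ in the event sort. We write $\mathbf N_{\mathrm{id}}$ when $g_\omega=\mathrm{id}$ for all $\omega$: these are the random variables that do not depend on $t$. Because each $g_\omega$ is elementary, $[\![\varphi(f_1^g,\dots,f_n^g)]\!]=[\![\varphi(f_1,\dots,f_n)]\!]\times[0,1]$. Hence $f\mapsto f^g$, $B\mapsto B\times[0,1]$ is an isomorphism of $L(\Omega_0,M_0)$ onto the substructure $\mathbf N_g$ of $\mathbf M$, and $\mathbf N_g\preceq\mathbf M$ by quantifier elimination. So each $(\mathbf M,\mathbf N_g)$ is an elementary pair. These pairs are not all isomorphic.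

\begin{example}\label{ex:noniso}
In $(\mathbf M,\mathbf N_{\mathrm{id}})$ every $x$ in the main sort has $P(x)<1$, since $x$ takes some value $a$ with positive probability and then $d(x,\hat a)<1$. On the other hand, $M_0$ has a proper countable elementary extension, which is isomorphic to $M_0$, so there is a non-surjective $g_*\in\mathrm{End}(M_0)$. For the constant family $g_\omega=g_*$ and $b\notin g_*(M_0)$, every element of $\mathbf N_{g_*}$ takes values in $g_*(M_0)$, so $P(\hat b)=1$ in $(\mathbf M,\mathbf N_{g_*})$. The two pairs are not isomorphic. The difference is invisible to $\varepsilon$-isomorphisms: if $a_1,\dots,a_n\in M_0$ are distinct and $x(\omega_0,t)=a_i$ for $t\in[\frac{i-1}n,\frac in)$, then $x$ agrees with any $f^{\mathrm{id}}$ on at most a fraction $\frac1n$ of each fiber, so $P(x)\ge1-\frac1n$. Thus $\sup P=1$ in both pairs, and the supremum is attained in only one.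
\end{example}

To compare $\mathbf N_g$ with $\mathbf N_{\mathrm{id}}$ we move $\mathbf N_g$ by an automorphism of $\mathbf M$ that acts pointwise, through automorphisms $s_\omega$ of $M_0$, and we want $s_\omega g_\omega$ to be close to the identity. A non-surjective $g_\omega$ cannot be inverted on all of $M_0$, but it may be invertible by an automorphism on a large subset, and this subset can vary with the coordinate $t$, on which the elements $f(\pi\omega)$ do not depend. A map $t\mapsto A_t\subseteq M_0$ on $[0,1]$ is \emph{Borel} if $\{t:a\in A_t\}$ is Borel for each $a$; we write $\mathbb P(a\in A_t)$ for its Lebesgue measure.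

\begin{lemma}\label{lem:correction}
Let $g\colon\Omega\to\mathrm{End}(M_0)$ be measurable and $\varepsilon>0$. Suppose that $t\mapsto A_t\subseteq M_0$ is Borel with $\mathbb P(a\in A_t)\ge1-\varepsilon$ for each $a\in M_0$, and that $u\colon\Omega\to\mathrm{Aut}(M_0)$ is a measurable family such that $u_\omega$ and $g_\omega$ agree on $A_t$ for almost every $\omega=(\omega_0,t)$. Then $(\mathbf M,\mathbf N_g)$ and $(\mathbf M,\mathbf N_{\mathrm{id}})$ are $\varepsilon$-isomorphic.
\end{lemma}

\begin{proof}
The family $s_\omega=u_\omega^{-1}$ is measurable, since $s_\omega(a)=b$ if and only if $u_\omega(b)=a$. Define $\sigma(x)(\omega)=s_\omega(x(\omega))$ on the main sort of $\mathbf M$ and $\sigma=\mathrm{id}$ on events. Each $s_\omega$ is an automorphism of $M_0$, so $\sigma$ is a bijection that preserves all $[\![\varphi]\!]$; it is an $\mathcal L^R$-automorphism of $\mathbf M$. For almost every $\omega$ we have $s_\omega g_\omega(a)=a$ for all $a\in A_t$. Hence, for $f\in L(\Omega_0,M_0)$, Fubini's theorem gives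
\[
d(\sigma(f^g),f^{\mathrm{id}})\le\mu\{(\omega_0,t):f(\omega_0)\notin A_t\}=\int_{\Omega_0}\mathbb P\bigl(f(\omega_0)\notin A_t\bigr)\,d\omega_0\le\varepsilon .
\]
As $f$ varies, $\sigma(f^g)$ ranges over the main sort of $\sigma(\mathbf N_g)$ and $f^{\mathrm{id}}$ over that of $\mathbf N_{\mathrm{id}}$, so these sets are at Hausdorff distance at most $\varepsilon$. On events the distance is $0$, because $\mathbf N_g$ and $\mathbf N_{\mathrm{id}}$ have the same events and $\sigma$ fixes them.
\end{proof}

What matters is that $f$ depends only on $\omega_0$ and $A$ only on $t$; no independence between $g$ and $A$ is needed. We therefore look for a random set $A_t$, containing each point with probability at least $1-\varepsilon$, such that \emph{every} elementary self-embedding agrees on $A_t$ with some automorphism.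

\begin{example}[pure set]\label{ex:set}
Let $T$ be the theory of infinite sets, so that $\mathrm{End}(M_0)$ consists of all injections. Let $0<\varepsilon<1$, let $(R_a)_{a\in M_0}$ be independent Borel $\{0,1\}$-valued functions on $[0,1]$ with $\mathbb P(R_a=1)=1-\varepsilon$, and put $A_t=\{a:R_a(t)=1\}$. Almost surely $M_0\setminus A_t$ is infinite, and then so is $M_0\setminus g_\omega(A_t)$, which contains $g_\omega(M_0\setminus A_t)$. Let $u_\omega$ be $g_\omega$ on $A_t$ and send the $i$-th element of $M_0\setminus A_t$ to the $i$-th element of $M_0\setminus g_\omega(A_t)$ in a fixed enumeration. The condition $u_\omega(a)=b$ is a countable Boolean combination of conditions $a'\in A_t$ and $g_\omega(a')=b'$, so $u$ is measurable and Lemma~\ref{lem:correction} applies. Together with Section~\ref{sec:separable} this proves (K2).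
\end{example}

\begin{example}[an equivalence relation]\label{ex:equiv}
Let $M_0$ carry an equivalence relation with infinitely many classes, all infinite; by quantifier elimination, $\mathrm{End}(M_0)$ consists of the injections preserving the relation and its negation. Coins on the elements alone do not work. The resulting set $A$ almost surely meets every class, hence so does $u(A)$ for every automorphism $u$, whereas $g(A)$ misses a class as soon as $g(M_0)$ does. So we flip independent coins $R_a$ for the elements and $R_C$ for the classes, each equal to $1$ with probability $1-\delta$, and let $A$ be the set of $a$ such that $R_a=1$ and $R_C=1$ for the class $C$ of $a$. Then $\mathbb P(a\in A)=(1-\delta)^2$, and almost surely $A$ misses infinitely many classes and is co-infinite in each class. Let $g\in\mathrm{End}(M_0)$ induce the injection $\bar g$ on classes. The classes meeting $g(A)$ are the $\bar g(C)$ with $C\cap A\ne\emptyset$, and infinitely many classes miss $g(A)$, for instance the $\bar g(C)$ with $C\cap A=\emptyset$. So the restriction of $\bar g$ to the classes meeting $A$ extends to a permutation $h$ of the classes. If $C$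 meets $A$, then $C\setminus A$ and $\bar g(C)\setminus g(A)\supseteq g(C\setminus A)$ are infinite, so $g|_{A\cap C}$ extends to a bijection $C\to h(C)$; for the other $C$ take any bijection $C\to h(C)$. The union is an automorphism extending $g|_A$.
\end{example}

The second example shows that coins must also be attached to imaginary elements, and that an element is kept only if all coins ``below'' it come up $1$. The third shows that coins cannot be made to work when closure is not disintegrated.

\begin{example}[a vector space]\label{ex:vector}
Let $M_0=V$ be the countably infinite vector space over $\mathbb F_2$ and let $g$ be a linear injection whose image has infinite codimension; it is elementary by quantifier elimination. Suppose that $t\mapsto A_t$ is Borel, that $\mathbb P(a\in A_t)\ge1-\varepsilon>0$ for all $a$, and that almost surely $g|_{A_t}$ extends to an automorphism $u$. Let $S_t$ be the span of $A_t$. Then $u(S_t)=g(S_t)$ has infinite codimension, and therefore so does $S_t$. Write $V$ as the union of a chain of subspaces $V_n$ of dimension $n$. The spaces $(V_n+S_t)/S_t$ exhaust $V/S_t$, so $|S_t\cap V_n|/|V_n|=2^{-\dim (V_n+S_t)/S_t}\to0$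 almost surely. But the expectation of $|S_t\cap V_n|/|V_n|$ is at least $1-\varepsilon$ for every $n$, which contradicts dominated convergence. So the method fails here, as it must by (K1).
\end{example}

\section{Separable models of $(T^R)_P$}\label{sec:separable}

Let $T\in\mathcal T$. We show that every separable model of $(T^R)_P$ is isomorphic to some $(\mathbf M,\mathbf N_g)$. A model of $(T^R)_P$ need not be a beautiful pair, so each property that we use has to be expressed by $\mathcal L_P$-conditions.

First, models of $(T^R)_P$ are elementary pairs of models of $T^R$. The conditions $|P(x)-P(y)|\le d(x,y)$ and $\sup_x\inf_y\max\bigl(P(y),\,d(x,y)-P(x)\bigr)=0$ say that $P$ is the distance to its zero set $\mathcal N$: the first gives $P(x)\le d(x,\mathcal N)$; by the second, given $x=y_0$ and $\eta>0$, there are $y_n$ with $P(y_{n+1})\le\eta2^{-n}$ and $d(y_n,y_{n+1})\le P(y_n)+\eta2^{-n}$, and they converge to a point of $\mathcal N$ within $P(x)+4\eta$ of $x$. One can then quantify over $\mathcal N$: if $\varphi$ is $K$-Lipschitz in $y$, then $\sup_{y\in\mathcal N}\varphi=\sup_y\max(0,\varphi-KP(y))$, and likewise for $\inf$. The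 symbols of $\mathcal L^R$ are Lipschitz, so the Lipschitz formulas include those built with the connectives $1-r$, $r/2$, $\max(0,r-s)$, which are dense among all formulas. The Tarski--Vaught test
\[
\sup_{\bar x\in\mathcal N}\Bigl|\inf_{y\in\mathcal N}\varphi(\bar x,y)-\inf_{y\in\mathcal M}\varphi(\bar x,y)\Bigr|=0 ,
\]
for such $\mathcal L^R$-formulas $\varphi$, expresses $\mathcal N\preceq\mathcal M$. We call all these conditions, together with $T^R$, the \emph{axioms of elementary pairs}.

Second, we need the extra coordinate $t$. For probability algebras $F_0\subseteq F$, say that $F$ is \emph{atomless over} $F_0$ if there is no nonzero $a\in F$ such that every $b\le a$ in $F$ is $a\wedge c$ for some $c\in F_0$. To express this, we say that each event can be halved uniformly over $F_{\mathcal N}$: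
\begin{equation}\label{eq:At}
\sup_{a\in F_{\mathcal M}}\ \inf_{b\in F_{\mathcal M}}\ \sup_{c\in F_{\mathcal N}}\ \Bigl|\mu(a\wedge b\wedge c)-\tfrac12\mu(a\wedge c)\Bigr|=0 .\tag{At}
\end{equation}
This is an $\mathcal L_P$-condition. Since every event of $\mathcal M$ (of $\mathcal N$) is $[\![u=v]\!]$ with $u,v$ in $\mathcal M$ (in $\mathcal N$), substituting such expressions for $a,b,c$ gives an equivalent condition with quantifiers over the main sort only.

\begin{lemma}\label{lem:At}
\begin{enumerate}
\item[(a)] The condition \eqref{eq:At} belongs to $(T^R)_P$.
\item[(b)] If an elementary pair $(\mathcal M,\mathcal N)$ satisfies \eqref{eq:At}, then $F_{\mathcal M}$ is atomless over $F_{\mathcal N}$.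
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $(\mathcal M,\mathcal N)$ be a beautiful pair and $a\in F_{\mathcal M}$. Consider the conditions $\mu(a\wedge b\wedge c)=\frac12\mu(a\wedge c)$, for $c\in F_{\mathcal N}$, in the variable $b$. Finitely many of them, for $c_1,\dots,c_m$, are satisfied in $\mathcal M$: as $F_{\mathcal M}$ is atomless, each atom of the finite algebra generated by $a,c_1,\dots,c_m$ contains an event of half its measure, and we let $b$ be the join of these events. So the conditions extend to a type over $\mathcal Na$. By (BP), for each $\eta>0$ there are $a',b\in F_{\mathcal M}$ with $d(a,a')\le\eta$ and $\mu(a'\wedge b\wedge c)=\frac12\mu(a'\wedge c)$ for all $c\in F_{\mathcal N}$. Replacing $a'$ by $a$ changes each of the two measures by at most $\eta$, so the inner supremum in \eqref{eq:At} is at most $\frac32\eta$.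

(b) Let $a\in F_{\mathcal M}$ be such that every event below $a$ is $a\wedge c$ with $c\in F_{\mathcal N}$. Given $\delta>0$, choose $b_0$ with $|\mu(a\wedge b_0\wedge c)-\frac12\mu(a\wedge c)|\le\delta$ for all $c\in F_{\mathcal N}$, and write $b=a\wedge b_0=a\wedge c_0$ with $c_0\in F_{\mathcal N}$. For $c=c_0$ both events equal $b$, so $\frac12\mu(b)\le\delta$. For $c=1$ we get $\frac12\mu(a)\le\mu(b)+\delta\le3\delta$. Since $\delta$ is arbitrary, $a=0$.
\end{proof}

We use two standard facts of measure theory. Isomorphisms between measure algebras of atomless standard probability spaces are induced by point isomorphisms modulo null sets (von Neumann). And if $\rho\colon[0,1]\to[0,1]$ is Borel and preserves $\lambda$, there is a disintegration $\lambda=\int\mu_y\,d\lambda(y)$, where $y\mapsto\mu_y$ is a Borel family of probability measures and $\mu_y(\rho^{-1}\{y\})=1$ for almost all $y$. The next lemma is a form of the structure theory of Maharam and Rokhlin; we include the argument.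

\begin{lemma}\label{lem:product}
Let $F$ be the measure algebra of $[0,1]$ and $F_0\subseteq F$ a subalgebra isomorphic, with its measure, to the measure algebra of $[0,1]$. If $F$ is atomless over $F_0$, there is an isomorphism of $F$ onto the measure algebra of $\Omega$ carrying $F_0$ onto $\{B\times[0,1]\}$.
\end{lemma}

\begin{proof}
Let $j\colon F\to F$ be a measure-preserving embedding with image $F_0$. For rational $q\in[0,1]$ choose Borel representatives $E_q$ of $j([0,q])$, with $E_1=[0,1]$, and put $\rho(x)=\inf\{q:x\in E_q\}$. Then $\{\rho<s\}=\bigcup_{q<s}E_q$ lies below $j([0,s))$ and has measure $s$, so it represents $j([0,s))$. Hence $\rho$ preserves $\lambda$, and $\rho^{-1}$ and $j$ are isometric homomorphisms that agree on intervals, so they are equal and $F_0=\{\rho^{-1}B\}$. Disintegrate $\lambda=\int\mu_y\,d\lambda(y)$ along $\rho$.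

Almost every $\mu_y$ is atomless. Otherwise the set $Y$ of $y$ such that $\mu_y$ has an atom is non-null. The largest mass $m(y)$ of a point is the infimum over $n$ of the largest $\mu_y$-mass of a dyadic interval of length $2^{-n}$, so it is Borel in $y$, and so is the corresponding quantity $m_r(y)$ for the restriction of $\mu_y$ to $[0,r]$. For $y\in Y$ let $s(y)$ be the least point of mass $m(y)$; it is Borel because $s(y)\le r$ if and only if $m_r(y)=m(y)$. The set $a=\{x:\rho(x)\in Y,\ x=s(\rho(x))\}$ has measure $\int_Ym\,d\lambda>0$, and each Borel $b\subseteq a$ equals $a\cap\rho^{-1}\{y\in Y:s(y)\in b\}$. This contradicts atomlessness over $F_0$.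

Put $\Phi(x)=(\rho(x),\mu_{\rho(x)}[0,x])$. The distribution function of an atomless $\mu_y$ pushes $\mu_y$ to $\lambda$, and it is injective off its countably many intervals of constancy, which are $\mu_y$-null. So $\Phi$ pushes $\lambda$ to $\mu$, and it is injective off the Borel null set of those $x$ with $\mu_{\rho(x)}[0,x]=\mu_{\rho(x)}[0,q]$ for some rational $q\ne x$. An injective Borel map sends Borel sets to Borel sets, so $\Phi$ induces an isomorphism of measure algebras; and $\pi\circ\Phi=\rho$.
\end{proof}

\begin{proposition}\label{prop:rep}
A separable elementary pair $(\mathcal M,\mathcal N)$ of models of $T^R$ is isomorphic to some $(\mathbf M,\mathbf N_g)$ if and only if $F_{\mathcal M}$ is atomless over $F_{\mathcal N}$. In particular, every separable model of $(T^R)_P$ is isomorphic to some $(\mathbf M,\mathbf N_g)$.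
\end{proposition}

\begin{proof}
For a Borel set $a\subseteq\Omega$ with fibers $a_y$, the set $b=\{(y,t)\in a:\lambda(a_y\cap[0,t])\le\frac12\lambda(a_y)\}$ has $\lambda(b_y)=\frac12\lambda(a_y)$ for all $y$, so $\mu(a\wedge b\wedge c)=\frac12\mu(a\wedge c)$ for every $c=B\times[0,1]$. Thus $(\mathbf M,\mathbf N_g)$ satisfies \eqref{eq:At}, and Lemma~\ref{lem:At}(b) gives one direction.

Conversely, let $F_{\mathcal M}$ be atomless over $F_{\mathcal N}$. By Theorem~\ref{thm:BK} we may take $\mathcal M=L([0,1],M_0)$, and $F_{\mathcal N}$ is isomorphic to the measure algebra of $[0,1]$. The isomorphism of Lemma~\ref{lem:product} comes from a point isomorphism, which induces an isomorphism $L([0,1],M_0)\cong L(\Omega,M_0)$. So we may assume $\mathcal M=\mathbf M$ and $F_{\mathcal N}=\{B\times[0,1]\}$. By Theorem~\ref{thm:BK} there is an isomorphism $\theta\colon L(\Omega_0,M_0)\to\mathcal N$. On events it has the form $B\mapsto\beta(B)\times[0,1]$ for an automorphism $\beta$ of the measure algebra of $\Omega_0$. A point realization of $\beta^{-1}$ induces an automorphism of $L(\Omega_0,M_0)$ acting as $\beta^{-1}$ on events; precomposing $\theta$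 with it, we may assume $\beta=\mathrm{id}$.

Choose representatives and put $g_\omega(a)=\theta(\hat a)(\omega)$ for $a\in M_0$. For a formula $\varphi$ and $a_1,\dots,a_n\in M_0$, the event $[\![\varphi(\theta\hat a_1,\dots,\theta\hat a_n)]\!]=\theta[\![\varphi(\hat a_1,\dots,\hat a_n)]\!]$ is $1$ or $0$ according to whether $M_0\models\varphi(a_1,\dots,a_n)$. There are countably many formulas and tuples, so $g_\omega\in\mathrm{End}(M_0)$ for almost all $\omega$; put $g_\omega=\mathrm{id}$ on the exceptional null set. For $f\in L(\Omega_0,M_0)$ and $a\in M_0$ we have $[\![\theta f=\theta\hat a]\!]=\theta[\![f=\hat a]\!]=\pi^{-1}\{f=a\}$, so $\theta f(\omega)=g_\omega(a)=f^g(\omega)$ almost everywhere on $\pi^{-1}\{f=a\}$. These sets cover $\Omega$, so $\theta f=f^g$ and $\mathcal N=\mathbf N_g$. The last statement follows from Lemma~\ref{lem:At}.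
\end{proof}

Relative atomlessness cannot be dropped if one wants approximately isomorphic pairs: $P$ vanishes on $(\mathbf M,\mathbf M)$, while $\sup P=1$ on $(\mathbf M,\mathbf N_{\mathrm{id}})$ by Example~\ref{ex:noniso}.

\section{Ranks and the lattice of closed sets}\label{sec:lattice}

From here on the work is classical. Let $T\in\mathcal T$. \emph{Type} means complete type in finitely many variables of sorts of $\mathfrak C^{eq}$, and $a\equiv_Cb$ means $\mathrm{tp}(a/C)=\mathrm{tp}(b/C)$. We recall the standard facts that we use.

\emph{Categoricity.} Over a tuple $c$ there are finitely many types in each finite list of variables, and each is isolated by a formula. Consequently a subset of a sort that is invariant under $\mathrm{Aut}(\mathfrak C/c)$ is definable over $c$; $\mathrm{acl}(c)$ meets each sort in a finite set; and every $M\preceq\mathfrak C$ is $\omega$-saturated: $M^{eq}$ realizes all types over its tuples.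

\emph{Morley rank.} Every formula has an ordinal Morley rank $\mathrm{RM}$ and a finite Morley degree. The rank of a type is the least rank of its formulas, and its degree is the least degree of its formulas of that rank. Strongly minimal means rank $1$ and degree $1$.

\emph{Independence.} We write $a\perp_CB$ ($\mathrm{tp}(a/BC)$ does not fork over $C$) if $\mathrm{RM}(a/BC)=\mathrm{RM}(a/C)$, and $X\perp_CB$ if this holds for all tuples from $X$. This relation is invariant under automorphisms and symmetric. For $C\subseteq B\subseteq B'$, $a\perp_CB'$ holds if and only if $a\perp_CB$ and $a\perp_BB'$ (transitivity). Every type has a nonforking extension to any larger set, and does not fork over some finite subset of its domain. If $a\perp_CB$, then $\mathrm{acl}(aC)\perp_C\mathrm{acl}(BC)$. A type of degree $m$ has exactly $m$ nonforking extensions to $\mathfrak C$; types over models and over $\mathrm{acl}$-closed sets have degree $1$, that is, they are \emph{stationary}.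

\emph{$U$-rank.} The rank $U$ is defined by: $U(p)\ge\alpha+1$ if and only if $p$ has a forking extension $q$ with $U(q)\ge\alpha$. We have $U\le\mathrm{RM}$; $U(a/C)=0$ if and only if $a\in\mathrm{acl}(C)$; $U(a/BC)\le U(a/C)$, with equality if and only if $a\perp_CB$. When the ranks are finite, Lascar's equality holds:
\[
U(ab/C)=U(a/bC)+U(b/C).
\]
We write $U(a)=U(a/\emptyset)$.

\begin{theorem}\label{thm:onebased}
Let $T\in\mathcal T$. Then $T$ has finite Morley rank and its strictly minimal sets are locally modular \cite{CHL}. Hence, by \cite{Bue} (see also \cite{Pil}), $T$ is one-based: $X\perp_{X\cap Y}Y$ for all $\mathrm{acl}$-closed $X,Y\subseteq\mathfrak C^{eq}$.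
\end{theorem}

In particular all tuples have finite $U$-rank. Since there are finitely many $1$-types,
\[
k=\max\{U(a):a\in M_0\}
\]
is finite.

In Example~\ref{ex:equiv} the coins were attached to a class and to an element, that is, to the steps of the chain $\mathrm{acl}(\emptyset)\subset\mathrm{acl}(C)\subset\mathrm{acl}(a)$. This suggests studying all closed sets at once. For $M\preceq\mathfrak C$ let $\Lambda(M)=\{\mathrm{acl}(x):x\text{ a tuple of }M^{eq}\}$, ordered by inclusion, with $X\vee Y=\mathrm{acl}(X\cup Y)$ and least element $\mathbf 0=\mathrm{acl}(\emptyset)$. Interalgebraic tuples have the same rank, so we may put $U(\mathrm{acl}(x))=U(x)$. Write $X\lessdot Y$ if $X\subseteq Y$ and $U(Y)=U(X)+1$.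

\begin{lemma}\label{lem:lattice}
Let $T\in\mathcal T$, $M\preceq\mathfrak C$ and $X,Y\in\Lambda(M)$.
\begin{enumerate}
\item[(a)] If $X\subsetneq Y$, then $U(X)<U(Y)$.
\item[(b)] Every $\mathrm{acl}$-closed subset of $X$ is in $\Lambda(M)$. So $\Lambda(M)$ is a lattice with $X\wedge Y=X\cap Y$, and it is a downward closed sublattice of $\Lambda(\mathfrak C)$.
\item[(c)] $U(X\vee Y)+U(X\wedge Y)=U(X)+U(Y)$, and $\Lambda(M)$ is modular.
\item[(d)] If $X\subsetneq Y$, there is $Z\in\Lambda(M)$ with $X\lessdot Z\subseteq Y$. Equivalently, if $d\notin\mathrm{acl}(x)$, there is a tuple $z\in\mathrm{acl}(xd)$ with $U(z/x)=1$.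
\end{enumerate}
\end{lemma}

\begin{proof}
Let $X=\mathrm{acl}(x)$, $Y=\mathrm{acl}(y)$.

(a) If $X\subseteq Y$, then $U(y)=U(xy)=U(y/x)+U(x)$, and $U(y/x)=0$ only if $Y=X$.

(b) Let $V\subseteq X$ be closed. Tuples from $V$ have rank at most $U(X)$; pick one, $e$, of maximal rank. For $e'\in V$, $U(ee')=U(e)$ gives $U(e'/e)=0$. So $V=\mathrm{acl}(e)$.

(c) By one-basedness $U(x/y)=U(x/X\cap Y)=U(X)-U(X\cap Y)$, and $U(X\vee Y)=U(x/y)+U(Y)$. For modularity let $X\le Z$. Then $X\vee(Y\wedge Z)\le(X\vee Y)\wedge Z$. The right side has rank $U(X\vee Y)+U(Z)-U(Y\vee Z)$. The left side has rank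
\[
U(X)-U(X\wedge Y)+U(Y\wedge Z)=\bigl(U(X\vee Y)-U(Y)\bigr)+\bigl(U(Y)+U(Z)-U(Y\vee Z)\bigr),
\]
which is the same number. So the two sides are equal by (a).

(d) Let $n=U(y/x)\ge1$. By the definition of $U$, $\mathrm{tp}(y/x)$ has a forking extension of rank at least $n-1$, hence exactly $n-1$. Applying an automorphism over $x$ we may take it to be $\mathrm{tp}(y/C)$ with $C\supseteq x$, and it does not fork over a tuple $c$ from $C$ containing $x$; so $U(y/c)=n-1$. The tuple $c$ need not lie in $Y$, and this is where one-basedness is needed: for $Z=Y\cap\mathrm{acl}(c)\supseteq X$ we have $Y\perp_Z\mathrm{acl}(c)$, so $U(y/Z)=n-1$. By (b), $Z=\mathrm{acl}(z)\in\Lambda(M)$, and $U(z/x)=U(yz/x)-U(y/z)=n-(n-1)=1$.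
\end{proof}

Part (d) lets us realize a type one rank at a time.

\begin{lemma}\label{lem:rankone}
Let $A\subseteq B\subseteq\mathfrak C^{eq}$ with $B$ $\mathrm{acl}$-closed. Suppose that for every tuple $c$ from $B$, every type of $U$-rank $1$ over $Ac$ is realized in $B$. Then for every tuple $c$ from $B$, every type over $Ac$ is realized in $B$.
\end{lemma}

\begin{proof}
We show that $\mathrm{tp}(d/Ac)$ is realized in $B$ by induction on $n=U(d/Ac)$, for all $c$ at once. If $n=0$, then $d\in\mathrm{acl}(Ac)\subseteq B$. Let $n\ge1$ and choose a finite $b\subseteq A$ with $d\perp_{bc}A$. By Lemma~\ref{lem:lattice}(d) there is $z\in\mathrm{acl}(bcd)$ with $U(z/bc)=1$. Then $z\perp_{bc}A$, so $U(z/Ac)=1$, and $U(d/Acz)=U(dz/Ac)-U(z/Ac)=n-1$. Let $z'\in B$ realize $\mathrm{tp}(z/Ac)$, and take $d'$ with $z'd'\equiv_{Ac}zd$. By induction, applied to the tuple $cz'$, the type $\mathrm{tp}(d'/Acz')$ is realized in $B$, and its realizations realize $\mathrm{tp}(d/Ac)$.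
\end{proof}

\section{Saturation over a submodel}\label{sec:saturation}

Let $T\in\mathcal T$. In Examples~\ref{ex:set} and~\ref{ex:equiv}, $g|_A$ extended to an automorphism because both $A$ and $g(A)$ left infinitely much room at every level. The general form of this property is the following.

\begin{definition}\label{def:sat}
For countable $A\preceq M\models T$, we say that $M$ is \emph{saturated over $A$} if for every tuple $c$ of $M^{eq}$ every type over $Ac$ is realized in $M^{eq}$. For $\varepsilon>0$, an \emph{$\varepsilon$-sample} of $M_0$ is a Borel map $t\mapsto A_t\subseteq M_0$ on $[0,1]$ such that for almost every $t$ we have $A_t\preceq M_0$ and $M_0$ is saturated over $A_t$, and such that $\mathbb P(a\in A_t)\ge1-\varepsilon$ for each $a\in M_0$.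
\end{definition}

By Lemma~\ref{lem:rankone} with $B=M^{eq}$, it suffices to realize types of rank $1$ over $Ac$. Such a type is determined by finitely many parameters and the requirement of not being algebraic.

\begin{lemma}\label{lem:generic}
Let $s=\mathrm{tp}(z/Ac)$ have $U$-rank $1$. There is a finite $b\subseteq A$ such that $U(z/bc)=1$ and every $z'\equiv_{bc}z$ with $z'\notin\mathrm{acl}(Ac)$ realizes $s$.
\end{lemma}

\begin{proof}
Choose $b$ such that $s$ contains a formula over $bc$ with the Morley rank and degree of $s$, and let $s_0=\mathrm{tp}(z/bc)$. Then $\mathrm{RM}(s_0)=\mathrm{RM}(s)$, so $s$ does not fork over $bc$ and $U(s_0)=1$. The nonforking extensions of $s$ to $\mathfrak C$ are nonforking extensions of $s_0$, and the degree of $s_0$ is at most that of $s$; so they are all of them, and $s$ is the only nonforking extension of $s_0$ to $Ac$. If $z'\models s_0$ and $z'\notin\mathrm{acl}(Ac)$, then $1\le U(z'/Ac)\le U(z'/bc)=1$, so $z'\perp_{bc}A$ and $z'\models s$.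
\end{proof}

If $M_0$ is saturated over $A$ and $g\in\mathrm{End}(M_0)$, then $g(M_0)$ is saturated over $g(A)$, but for a back-and-forth argument we need $M_0$ itself to be saturated over $g(A)$. For a pure set this is the remark that a co-infinite subset of $g(M_0)$ is co-infinite in $M_0$. In general the difficulty is that the parameters $c$ may now lie outside $g(M_0)$. They interact with the smaller model only through a finite part $e$ of it, and this allows us to move a ``bad'' realization away from $A$ inside the smaller model.

\begin{lemma}\label{lem:transfer}
If $A\preceq N\preceq M$ are countable models of $T$ and $N$ is saturated over $A$, then $M$ is saturated over $A$.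
\end{lemma}

\begin{proof}
Let $c$ be a tuple of $M^{eq}$, let $s$ be a type of $U$-rank $1$ over $Ac$, let $b$ be as in Lemma~\ref{lem:generic}, and let $s_0=s|_{bc}$. We must find $z'\in M^{eq}$ with $z'\models s_0$ and $z'\notin\mathrm{acl}(Ac)$.

The type $\mathrm{tp}(c/N^{eq})$ has degree $1$. Choose a tuple $e$ of $N^{eq}$ containing $b$ such that $\mathrm{tp}(c/e)$ contains a formula of rank $\mathrm{RM}(c/N^{eq})$ and degree $1$. Then $\mathrm{tp}(c/e)$ is stationary and $c\perp_eN^{eq}$. It follows that
\begin{equation}\label{eq:dagger}
a\equiv_ea'\ \text{ implies }\ ac\equiv_ea'c\qquad\text{for tuples $a,a'$ of $N^{eq}$.}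
\end{equation}
Indeed, if $h\in\mathrm{Aut}(\mathfrak C/e)$ maps $a$ to $a'$, then $h(c)$ and $c$ both realize the nonforking extension of $\mathrm{tp}(c/e)$ to $ea'$, so $ac\equiv_ea'h(c)\equiv_ea'c$.

The type $s_0$ is not algebraic, so its nonforking extension to $ce$ is not algebraic, and by $\omega$-saturation there is $z_1\in M^{eq}$ with $z_1\models s_0$ and $z_1\notin\mathrm{acl}(ce)$. If $z_1\notin\mathrm{acl}(Ac)$ we are done. Otherwise $z_1\in\mathrm{acl}(a_1c)$ for a finite $a_1\subseteq A$. Since $N$ is saturated over $A$, a nonforking extension of $\mathrm{tp}(a_1/e)$ to $Ae$ is realized by some $a'$ in $N^{eq}$: $a'\equiv_ea_1$ and $a'\perp_eA$. By \eqref{eq:dagger} and the $\omega$-saturation of $M$ there is $z'\in M^{eq}$ with $z'a'c\equiv_ez_1a_1c$. Thus $z'\models s_0$, $z'\in\mathrm{acl}(a'c)$ and $z'\notin\mathrm{acl}(ce)$. From $c\perp_eAa'$ we get $a'\perp_{eA}c$; with $a'\perp_eA$, transitivity gives $a'\perp_eAc$, hence $a'\perp_{ec}A$, hence $z'\perp_{ec}A$. So $U(z'/ecA)=U(z'/ec)\ge1$ and $z'\notin\mathrm{acl}(Ac)$.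
\end{proof}

\begin{proposition}\label{prop:samples}
Let $T\in\mathcal T$ and suppose that $M_0$ has an $\varepsilon$-sample for every $\varepsilon>0$. Then all separable elementary pairs $(\mathcal M,\mathcal N)$ of models of $T^R$ with $F_{\mathcal M}$ atomless over $F_{\mathcal N}$ are approximately isomorphic.
\end{proposition}

\begin{proof}
The inverse of an $\varepsilon$-isomorphism is an $\varepsilon$-isomorphism, and under composition the constants add. By Proposition~\ref{prop:rep} it suffices to show that each $(\mathbf M,\mathbf N_g)$ is $\varepsilon$-isomorphic to $(\mathbf M,\mathbf N_{\mathrm{id}})$, and by Lemma~\ref{lem:correction} it suffices to find, for an $\varepsilon$-sample $A_t$, a measurable family $u_\omega\in\mathrm{Aut}(M_0)$ extending $g_\omega|_{A_t}$ almost everywhere.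

For almost every $\omega=(\omega_0,t)$, $M_0$ is saturated over $A_t\preceq M_0$. Transporting along the isomorphism $g_\omega\colon M_0\to g_\omega(M_0)$, we see that $g_\omega(M_0)$ is saturated over $g_\omega(A_t)$. Since $g_\omega(A_t)\preceq g_\omega(M_0)\preceq M_0$, Lemma~\ref{lem:transfer} shows that $M_0$ is saturated over $g_\omega(A_t)$.

Call a pair $(\bar c,\bar c')$ of finite tuples of $M_0$ of equal length \emph{good at $\omega$} if $g_\omega|_{A_t}\cup(\bar c\mapsto\bar c')$ is elementary, that is, for all formulas $\varphi$ and tuples $\bar a$ of $M_0$, either $\bar a\not\subseteq A_t$ or $M_0\models\varphi(\bar a,\bar c)\leftrightarrow\varphi(g_\omega(\bar a),\bar c')$. This is a countable conjunction of measurable conditions on $\omega$. The empty pair is good. If $(\bar c,\bar c')$ is good and $m\in M_0$, the image of $\mathrm{tp}(m/A_t\bar c)$ is a type over $g_\omega(A_t)\bar c'$, realized by some $m'\in M_0$ by saturation over $g_\omega(A_t)$, and $(\bar cm,\bar c'm')$ is good; symmetrically, saturation over $A_t$ provides $m$ for a given $m'$. Fix an enumeration of $M_0$; at stage $2n$ add its $n$-th element on the left,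 at stage $2n+1$ on the right, and each time choose the first partner in the enumeration that keeps the pair good. The pair at each stage is a measurable function of $\omega$ with countably many values. The union $u_\omega$ is an elementary bijection of $M_0$, measurable in $\omega$, and it extends $g_\omega|_{A_t}$, as one sees from the formula $x=y$. Put $u_\omega=\mathrm{id}$ on the exceptional null set.
\end{proof}

\section{Distributivity}\label{sec:distributive}

It remains to construct $\varepsilon$-samples when $T\in\mathcal D$. The obstruction in Example~\ref{ex:vector} is that $a+b$ must be kept whenever $a$ and $b$ are, so that these three decisions cannot be independent. In lattice terms, $\mathrm{acl}(a)$, $\mathrm{acl}(b)$, $\mathrm{acl}(a+b)$ generate a copy of $M_3$: five distinct elements $O<X,Y,Z<W$ such that the pairwise meets of $X,Y,Z$ are $O$ and their pairwise joins are $W$. By the theorem of Dedekind and Birkhoff, a modular lattice is distributive if and only if it has no sublattice $M_3$.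

\begin{proposition}\label{prop:distributive}
If $T\in\mathcal D$, then $\Lambda(\mathfrak C)$, and hence $\Lambda(M_0)$, is distributive.
\end{proposition}

We turn an $M_3$ into a strictly minimal set that is not disintegrated. Step~1 reduces to three tuples $a,b,c$ of rank one, each algebraic over the other two. They may have different types, even different sorts, so they need not lie in one strongly minimal set; Steps~2 and~3 produce a dependence among realizations of the type of $a$ alone. The model case is $a+b+c=0$ in a vector space over $\mathbb F_2$: take another solution $a'+b'+c=0$, so that $e=a+a'=b+b'$ is algebraic over both $aa'$ and $bb'$; then take another pair with $a_2+a_2'=e$, so that $a_2'=a+a'+a_2$.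

\begin{proof}
Suppose not. By Lemma~\ref{lem:lattice}(c) there is an $M_3$, $O<X,Y,Z<W$, in $\Lambda(\mathfrak C)$. Let $O=\mathrm{acl}(o)$ and $r(\cdot)=U(\cdot)-U(O)$ on closed sets containing $O$; the formula of Lemma~\ref{lem:lattice}(c) holds for $r$.

\emph{Step 1: rank one.} We have $r(W)=r(X)+r(Y)=r(X)+r(Z)=r(Y)+r(Z)$, so $r(X)=r(Y)=r(Z)=n$ and $r(W)=2n$ for some $n\ge1$. Choose $O\lessdot X'\le X$, and put $Y'=Y\wedge(X'\vee Z)$ and $Z'=Z\wedge(X'\vee Y')$. Since $X'\wedge Z=O$ we have $r(X'\vee Z)=n+1$; since $Y\vee X'\vee Z=W$ we get $r(Y')=n+(n+1)-2n=1$. Since $X'\wedge Y'=O$ we have $r(X'\vee Y')=2$. Since $Y'\le X'\vee Z$ we have $Z\vee X'\vee Y'=X'\vee Z$, so $r(Z')=n+2-(n+1)=1$. The pairwise meets of $X',Y',Z'$ are $O$, so their pairwise joins have $r=2$; they lie in $X'\vee Y'$, so they equal it. Let $a,b,c$ generate $X',Y',Z'$. In Steps 2 and 3, ranks, independence and $\mathrm{acl}$ are taken over $o$, which we omit. Thus $a,b,c$ have rank $1$, are pairwise independent, and each is algebraic over the other two.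

\emph{Step 2: the element $e$.} Choose $a'b'\models\mathrm{tp}(ab/\mathrm{acl}(c))$ with $a'b'\perp_cab$. From $a'\perp c$ and $a'\perp_cab$ we get $a'\perp abc$, and in the same way $b'\perp abc$. So $U(aa')=U(bb')=2$ and $U(abb')=3$. As $c\in\mathrm{acl}(ab)$,
\[
U(aa'bb')=U(abc)+U(a'b'/abc)=2+U(ab/c)=2+(2-1)=3 .
\]
Let $e$ generate $\mathrm{acl}(aa')\cap\mathrm{acl}(bb')$; by Lemma~\ref{lem:lattice}(c), $U(e)=2+2-3=1$. From $U(abb')=3$ we get $U(a/bb')=1$, so $a\perp bb'$ and $a\perp e$. Since $c\in\mathrm{acl}(a'b')$ and $a\in\mathrm{acl}(bc)$, we have $a\in\mathrm{acl}(a'bb')$, so $U(a'bb')=3$, $a'\perp bb'$ and $a'\perp e$. Finally $U(aa'e)=U(aa')=2=U(ae)$, so $a'\in\mathrm{acl}(ae)$.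

\emph{Step 3: a dependence within one type.} Choose $a_2a_2'\models\mathrm{tp}(aa'/\mathrm{acl}(e))$ with $a_2a_2'\perp_eaa'$. Then $a_2'\in\mathrm{acl}(a_2e)\subseteq\mathrm{acl}(aa'a_2)$. As $e\in\mathrm{acl}(aa')$, we have $U(a_2'/aa')=U(a_2'/e)=U(a'/e)=1$, so $a_2'\notin\mathrm{acl}(aa')$; and $U(a_2a_2')=2$, so $a_2'\notin\mathrm{acl}(a_2)$. All of $a,a',a_2,a_2'$ realize $\mathrm{tp}(a/O)$.

\emph{Step 4: the strictly minimal set.} Let $\psi$ isolate $p=\mathrm{tp}(a/o)$. A nonalgebraic type over $\mathfrak C$ containing $\psi$ extends $p$ and has $U$-rank $1=U(p)$, so it is one of the finitely many nonforking extensions of $p$. Hence $\mathrm{RM}(\psi)=1$. The type $\mathrm{tp}(a/O)$ has degree $1$, so it contains a strongly minimal formula $\varphi$ implying $\psi$, over a tuple $o'$ from $O$ containing $o$. Every element of $\varphi$ realizes $p$, so has rank $1$ over $o'$. The equivalence relation $E(x,y)$: $\mathrm{acl}(o'x)=\mathrm{acl}(o'y)$ on $\varphi$ is invariant over $o'$, hence definable over $o'$, and its classes are finite because $\mathrm{acl}(o'x)$ meets the sort of $a$ in a finite set. The quotient $D=\varphi/E$ is an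 infinite set definable over $o'$ in $\mathfrak C^{eq}$, and it is strongly minimal because definable subsets pull back to finite or cofinite subsets of $\varphi$. Each $x\in\varphi$ is interalgebraic over $o'$ with its class $\tilde x$, so $\mathrm{acl}(o')\cap D=\emptyset$. If $\tilde y\in\mathrm{acl}(o'\tilde x)$, then $U(xy/o')=1=U(y/o')$, so $x\in\mathrm{acl}(o'y)$ and $\tilde x=\tilde y$. Thus $D$ is strictly minimal over $o'$. By Step~3, $\tilde a_2'$ lies in $\mathrm{acl}(o'\tilde a\tilde a'\tilde a_2)$ but in none of $\mathrm{acl}(o'\tilde a)$, $\mathrm{acl}(o'\tilde a')$, $\mathrm{acl}(o'\tilde a_2)$. So $D$ is not disintegrated, contradicting $T\in\mathcal D$.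
\end{proof}

For the rest of this section and the next, $T\in\mathcal D$. An element $p\ne\mathbf 0$ of $\Lambda(M_0)$ is \emph{join-irreducible} if it is not the join of two strictly smaller elements. Let $\mathcal J$ be the countable poset of such elements, and $J(X)=\{p\in\mathcal J:p\le X\}$. Distributivity makes $X\mapsto J(X)$ turn joins into unions and rank into cardinality, so that closed sets behave like finite subsets of the pure set $\mathcal J$.

\begin{lemma}\label{lem:J}
Let $X,Y\in\Lambda(M_0)$.
\begin{enumerate}
\item[(a)] $J(X\vee Y)=J(X)\cup J(Y)$.
\item[(b)] If $X\lessdot Y$, then $J(Y)=J(X)\cup\{p\}$ for a unique $p\notin J(X)$. Moreover $Y=X\vee p$, and every $q\in\mathcal J$ with $q<p$ is in $J(X)$.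
\item[(c)] $|J(X)|=U(X)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) If $p\in J(X\vee Y)$, then $p=(p\wedge X)\vee(p\wedge Y)$ by distributivity, so $p=p\wedge X$ or $p=p\wedge Y$.

(b) Among the elements $p\le Y$ of $\Lambda(M_0)$ with $p\not\le X$ choose one of least rank. Then $p\ne\mathbf 0$, and if $p=V\vee V'$ with $V,V'<p$, then $V,V'\le X$ by minimality and $p\le X$, which is false. So $p\in J(Y)\setminus J(X)$. For any $p'\in J(Y)\setminus J(X)$ we have $X<X\vee p'\le Y$, so $X\vee p'=Y$ by rank. Then (a) gives $p\le p'$, and $p'\le p$ by the same argument. If $q<p$ is in $\mathcal J$, then $q\in J(Y)\setminus\{p\}=J(X)$.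

(c) By Lemma~\ref{lem:lattice}(d) there is a chain $\mathbf 0\lessdot\dots\lessdot X$ with $U(X)$ steps; use (b) and $J(\mathbf 0)=\emptyset$.
\end{proof}

Part (a) is what fails in a vector space over $\mathbb F_2$: for linearly independent $a,b$, the set $\mathrm{acl}(a+b)$ has rank $1$, hence is join-irreducible, and it lies below $\mathrm{acl}(a)\vee\mathrm{acl}(b)$ but below neither term.

For a down-set $I\subseteq\mathcal J$ let $B_I=\bigcup\{X\in\Lambda(M_0):J(X)\subseteq I\}\subseteq M_0^{eq}$. By Lemma~\ref{lem:J}(a) the union is directed, so $B_I$ is $\mathrm{acl}$-closed, and every tuple $x$ from $B_I$ lies in a single $Y$ with $J(Y)\subseteq I$. Therefore, for tuples $x$ of $M_0^{eq}$,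
\begin{equation}\label{eq:BI}
x\subseteq B_I\iff J(\mathrm{acl}(x))\subseteq I .
\end{equation}

\section{The random submodel and the proof of Theorem~\ref{thm:main}}\label{sec:random}

We flip a coin for each join-irreducible closed set and keep an element when all coins below it come up $1$. There are at most $k$ such coins, which gives the probability bound. Each type of rank one over a tuple has infinitely many realizations that involve distinct new coins; a coin equal to $1$ gives a realization inside the random set, which makes it a model, and a coin equal to $0$ gives a realization independent of it, which makes $M_0$ saturated over it.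

\begin{proposition}\label{prop:random}
If $T\in\mathcal D$, then $M_0$ has an $\varepsilon$-sample for every $\varepsilon>0$.
\end{proposition}

\begin{proof}
Let $0<\delta<1$ satisfy $(1-\delta)^k\ge1-\varepsilon$, and let $(R_p)_{p\in\mathcal J}$ be independent Borel $\{0,1\}$-valued functions on $[0,1]$ with $\mathbb P(R_p=1)=1-\delta$. For $t\in[0,1]$, which we omit from the notation, let $I$ be the down-set of those $p\in\mathcal J$ such that $R_q=1$ for all $q\in\mathcal J$ with $q\le p$, and put $A=B_I\cap M_0$. For $a\in M_0$, the set $J(\mathrm{acl}(a))$ is a down-set, so by \eqref{eq:BI}, $a\in A$ if and only if $R_q=1$ for all $q\in J(\mathrm{acl}(a))$. This event is Borel, and by Lemma~\ref{lem:J}(c) it has probability $(1-\delta)^{U(a)}\ge1-\varepsilon$.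

\emph{An event of full measure.} Consider the pairs $(x,q)$ where $x$ is a tuple of $M_0^{eq}$ and $q$ is a type of $U$-rank $1$ over $x$; there are countably many. For each pair fix, by $\omega$-saturation, realizations $e_0,e_1,\dots\in M_0^{eq}$ of $q$ with $e_n\notin\mathrm{acl}(xe_0\dots e_{n-1})$. Then $\mathrm{acl}(x)\lessdot\mathrm{acl}(xe_n)$, so by Lemma~\ref{lem:J}(b)
\[
J(\mathrm{acl}(xe_n))=J(\mathrm{acl}(x))\cup\{p_n\},\qquad p_n\notin J(\mathrm{acl}(x)),\qquad\mathrm{acl}(xe_n)=\mathrm{acl}(x)\vee p_n .
\]
The $p_n$ are distinct, since $p_m=p_n$ with $m<n$ would give $e_n\in\mathrm{acl}(xe_m)$. By independence, almost surely $R_{p_n}=1$ for some $n$ and $R_{p_n}=0$ for some $n$. Let $\mathcal E$ be the event, of full measure, that this holds for all pairs $(x,q)$, and let $t\in\mathcal E$.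

\emph{$A\preceq M_0$.} Let $x$ be a tuple from $B_I$ and $q$ a type of rank $1$ over $x$. Choose $n$ with $R_{p_n}=1$. Every $q'<p_n$ in $\mathcal J$ is in $J(\mathrm{acl}(x))\subseteq I$, so $R_{q'}=1$. Hence $p_n\in I$, $J(\mathrm{acl}(xe_n))\subseteq I$, and $e_n\in B_I$ by \eqref{eq:BI}. By Lemma~\ref{lem:rankone}, applied to $\emptyset\subseteq B_I$, every type over a tuple from $B_I$ is realized in $B_I$. For types of elements of the home sort over tuples from $A$ the realization lies in $A$, which is the Tarski--Vaught test.

\emph{$M_0$ is saturated over $A$.} By Lemmas~\ref{lem:rankone} and~\ref{lem:generic}, it suffices to show: for a tuple $c$ of $M_0^{eq}$, a finite $b\subseteq A$ and a type $q$ of rank $1$ over $x=bc$, some realization of $q$ in $M_0^{eq}$ lies outside $\mathrm{acl}(Ac)$. Choose $n$ with $R_{p_n}=0$; then $p_n\notin I$, and $p_n\notin J(\mathrm{acl}(bc))$. If $e_n\in\mathrm{acl}(Ac)$, then $e_n\in\mathrm{acl}(b'c)$ for a finite $b'$ with $b\subseteq b'\subseteq A$, and by Lemma~\ref{lem:J}(a) and \eqref{eq:BI}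
\[
p_n\in J(\mathrm{acl}(bce_n))\subseteq J(\mathrm{acl}(b'c))=J(\mathrm{acl}(b'))\cup J(\mathrm{acl}(c))\subseteq I\cup J(\mathrm{acl}(bc)),
\]
a contradiction. So $e_n\notin\mathrm{acl}(Ac)$.
\end{proof}

The last display is the essential use of distributivity: a new coin cannot be forced jointly by $A$ and $c$ without being forced by one of them.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $T\in\mathcal D$. A separable model $(\mathcal M,\mathcal N)$ of $(T^R)_P$ is an elementary pair of models of $T^R$, and $F_{\mathcal M}$ is atomless over $F_{\mathcal N}$ by Lemma~\ref{lem:At}. By Propositions~\ref{prop:random} and~\ref{prop:samples}, any two such pairs are approximately isomorphic.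
\end{proof}

\section{Axioms, a characterization, and optimality}\label{sec:complements}

\begin{theorem}\label{thm:axioms}
Let $T\in\mathcal D$. The theory $(T^R)_P$ is axiomatized by the axioms of elementary pairs of models of $T^R$ together with \eqref{eq:At}. Its separable models are exactly the separable elementary pairs $(\mathcal M,\mathcal N)$ with $F_{\mathcal M}$ atomless over $F_{\mathcal N}$, equivalently the pairs $(\mathbf M,\mathbf N_g)$ up to isomorphism.
\end{theorem}

\begin{proof}
Let $\mathcal K$ be the class of separable elementary pairs with $F_{\mathcal M}$ atomless over $F_{\mathcal N}$; by Proposition~\ref{prop:rep} these are the $(\mathbf M,\mathbf N_g)$ up to isomorphism, and by Propositions~\ref{prop:random} and~\ref{prop:samples} they are approximately isomorphic.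

Approximately isomorphic pairs are elementarily equivalent. Indeed, for each $\mathcal L_P$-formula $\varphi$ there is a function $\Delta_\varphi$ with $\Delta_\varphi(\varepsilon)\to0$ as $\varepsilon\to0$ such that $|\varphi(\bar x)-\varphi(\sigma\bar x)|\le\Delta_\varphi(\varepsilon)$ for every $\varepsilon$-isomorphism $\sigma$. By induction on $\varphi$: take $0$ for atomic $\mathcal L^R$-formulas and $\varepsilon$ for $P$ applied to a term, since $\sigma$ commutes with terms; connectives are uniformly continuous; and $\sup$ and $\inf$ do not increase the bound, since $\sigma$ is a bijection.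

The theory $(T^R)_P$ has a separable model by the L\"owenheim--Skolem theorem, and all its separable models are in $\mathcal K$ by Lemma~\ref{lem:At}. So every member of $\mathcal K$ is a model of $(T^R)_P$. The proposed axioms belong to $(T^R)_P$ by Lemma~\ref{lem:At}(a). Conversely, a model of the axioms has a separable elementary substructure, which is in $\mathcal K$ by Lemma~\ref{lem:At}(b); so it is a model of $(T^R)_P$.
\end{proof}

\begin{corollary}\label{cor:optimal}
For $T\in\mathcal D$, the theory $(T^R)_P$ is not $\aleph_0$-categorical.
\end{corollary}

\begin{proof}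
The non-isomorphic pairs $(\mathbf M,\mathbf N_{\mathrm{id}})$ and $(\mathbf M,\mathbf N_{g_*})$ of Example~\ref{ex:noniso} are separable models of $(T^R)_P$ by Theorem~\ref{thm:axioms}.
\end{proof}

With the help of (K1), each of the intermediate properties in the proof of Theorem~\ref{thm:main} turns out to characterize $\mathcal D$.

\begin{theorem}\label{thm:char}
For $T\in\mathcal T$ the following are equivalent:
\begin{enumerate}
\item[(1)] $T\in\mathcal D$;
\item[(2)] the lattice $\Lambda(\mathfrak C)$ of finitely generated $\mathrm{acl}$-closed subsets of $\mathfrak C^{eq}$ is distributive;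
\item[(3)] $M_0$ has an $\varepsilon$-sample for every $\varepsilon>0$;
\item[(4)] $(T^R)_P$ is approximately $\aleph_0$-categorical;
\item[(5)] all separable elementary pairs $(\mathcal M,\mathcal N)$ of models of $T^R$ with $F_{\mathcal M}$ atomless over $F_{\mathcal N}$ are approximately isomorphic.
\end{enumerate}
\end{theorem}

\begin{proof}
(1)$\Rightarrow$(2) is Proposition~\ref{prop:distributive}, (1)$\Rightarrow$(3) is Proposition~\ref{prop:random}, (3)$\Rightarrow$(5) is Proposition~\ref{prop:samples}, (5)$\Rightarrow$(4) follows from Lemma~\ref{lem:At}, and (4)$\Rightarrow$(1) is (K1).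

(2)$\Rightarrow$(1). Suppose that a strictly minimal set $D$ over a tuple $c$ is not disintegrated. Choose $x_0,x_1,\dots,x_n\in D$ with $n\geq1$, $x_0\in\mathrm{acl}(cx_1\dots x_n)$ and $x_0\notin\mathrm{acl}(cx_i)$ for $1\le i\le n$, with $n$ least possible; then $n\ge2$. By minimality, and since $\mathrm{acl}(c)\cap D=\emptyset$, $x_0$ is not algebraic over $c$ and a proper subset of $\{x_1,\dots,x_n\}$. Hence no $x_j$, $j\ge1$, is algebraic over $c$ and the other $x_i$, $i\ge1$. Let $O=\mathrm{acl}(cx_3\dots x_n)$ and $X_i=\mathrm{acl}(Ox_i)$ for $i=0,1,2$. An element of $D$ has $U$-rank $1$ over any set containing $c$ over which it is not algebraic. So each $x_i$ has rank $1$ over $O$, and each pair among $x_0,x_1,x_2$ has rank $2$ over $O$, because $x_0\notin X_1$, $x_0\notin X_2$ and $x_1\notin X_2$. The set $W=\mathrm{acl}(Ox_0x_1x_2)=X_1\vee X_2$ has rank $2$ over $O$. By Lemma~\ref{lem:lattice}(a) and (c), the pairwise joins of the $X_i$ are $W$ and their pairwise meets are $O$. Then $X_0\wedge(X_1\vee X_2)=X_0\ne O=(X_0\wedge X_1)\vee(X_0\wedge X_2)$, so $\Lambda(\mathfrak C)$ is not distributive.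
\end{proof}

\begin{thebibliography}{9}

\bibitem{BK} Ben Yaacov and Keisler, \emph{Randomizations of models as metric structures}.

\bibitem{Bue} Buechler, \emph{Locally modular theories of finite rank}.

\bibitem{CHL} Cherlin, Harrington and Lachlan, \emph{$\aleph_0$-categorical, $\aleph_0$-stable structures}.

\bibitem{HI} James Hanson and Tom\'as Ibarluc\'ia, \emph{Approximate isomorphism of randomization pairs}, arXiv:2202.04151 (2022).

\bibitem{Pil} Pillay, \emph{Geometric Stability Theory}.

\end{thebibliography}
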